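\title{Prevalence and the Fourier dimension of graphs of continuous functions}

\begin{abstract}
Let $E\subset[0,1]$ be an uncountable closed set. We ask whether there is a number $d$ such that the graph of the prevalent function $f\in C(E)$ has Fourier dimension $d$. We prove that such a number exists if and only if $E$ has Fourier dimension $0$, and then $d=0$. If $\dim_{\mathrm F}E>0$, each of the extreme values $0$ and $\dim_{\mathrm F}E$ is attained on a set of functions that contains a translate of every compact subset of $C(E)$, and such a set is not shy. The same holds for the value $\dim_{\mathrm F}E'$ for every nonempty closed $E'\subset E$. The proof consists of two constructions that work for all members of a compact family at once: a lacunary cosine series destroys Fourier decay on the graphs, and a series of cosines with random phases creates it.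
\end{abstract}

\section{The question and the answer}

\subsection{Fourier dimension and graphs}

Write $e(u)=e^{2\pi i u}$, and for a finite Borel measure $\mu$ on $\mathbb R^d$ put $\widehat\mu(\xi)=\int e(-\xi\cdot x)\,d\mu(x)$. The \emph{Fourier dimension} $\dim_{\mathrm F}K$ of a set $K\subset\mathbb R^d$ ($d=1,2$) is the supremum of all $s\in[0,d]$ for which there are a Borel probability measure $\mu$ supported on $K$ and a constant $C>0$ with
\begin{equation}\label{eq:decay}
|\widehat\mu(\xi)|\le C|\xi|^{-s/2},\qquad \xi\in\mathbb R^d ;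
\end{equation}
the supremum of the empty set is $0$. All sets $K$ in this paper are closed, and ``supported on $K$'' means that the mass of $\mu$ lies on $K$. One always has $\dim_{\mathrm F}K\le\dim_{\mathrm H}K$, where $\dim_{\mathrm H}$ is Hausdorff dimension. The two dimensions measure different things: Hausdorff dimension measures size, whereas \eqref{eq:decay} asks that $\mu$ correlate with no plane wave of high frequency, in any direction. A point has Fourier dimension $0$, since $|\widehat\mu|\equiv1$. An interval in $\mathbb R$ has Fourier dimension $1$, since normalized Lebesgue measure satisfies $|\widehat\mu(\xi)|\le\min\{1,C|\xi|^{-1}\}$.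

Let $E\subset[0,1]$ be a nonempty closed set, let $C(E)$ be the Banach space of continuous real-valued functions on $E$ with the supremum norm, and for $f\in C(E)$ let $G_f=\{(x,f(x)):x\in E\}\subset\mathbb R^2$ be the graph of $f$. We write frequencies in the plane as $\xi=(k,t)$. It is known that
\begin{equation}\label{eq:upper}
\dim_{\mathrm F}G_f\le\dim_{\mathrm F}E\le\dim_{\mathrm H}E\qquad\text{for every }f\in C(E);
\end{equation}
we recall the short proof of the first inequality in Lemma~\ref{lem:upper}. Both ends of the range $[0,\dim_{\mathrm F}E]$ occur for the simplest functions on $E=[0,1]$. If $f$ is constant, then $|\widehat\mu(0,t)|=1$ for every probability measure $\mu$ on $G_f$, so $\dim_{\mathrm F}G_f=0$. If $f(x)=x^2$ and $\mu$ is the lift of Lebesgue measure, then $\widehat\mu(k,t)=\int_0^1e(-kx-tx^2)\,dx$. Van der Corput's lemma bounds this by $C|t|^{-1/2}$, because the phase has second derivative of modulus $2|t|$, and by $C|k|^{-1}$ when $|k|\ge4|t|$, because the first derivative of the phase is then monotone and of modulus at least $|k|/2$.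 Hence $\dim_{\mathrm F}G_f=1$. Adding a Lipschitz function to $f$ is a bi-Lipschitz map of graphs and leaves $\dim_{\mathrm H}G_f$ unchanged; the pair $0$, $x^2$ shows that it can move $\dim_{\mathrm F}G_f$ from one end of its range to the other.

\subsection{Prevalence}

Prevalence, in the sense of Hunt, Sauer and Yorke, is a notion of ``almost every'' for spaces without a Lebesgue measure. Let $X$ be a completely metrizable topological vector space. A Borel set $S\subset X$ is \emph{shy} if there is a compactly supported Borel probability measure $\Pi$ on $X$ with $\Pi(S+x)=0$ for every $x\in X$. An arbitrary set is shy if it is contained in a shy Borel set, and a set is \emph{prevalent} if its complement is shy. In $X=\mathbb R^n$ the shy Borel sets are the Lebesgue null sets: for a null set take $\Pi$ uniform on a ball, and conversely $\int\Pi(S+x)\,dx$ equals the Lebesgue measure of $S$ by Fubini's theorem.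

To show that a set is shy one must find a single measure $\Pi$. To show that it is not, one must defeat every $\Pi$, and the following criterion does so.

\begin{lemma}\label{lem:nonshy}
If $S\subset C(E)$ contains a translate of every compact subset of $C(E)$, then $S$ is not shy.
\end{lemma}

\begin{proof}
Suppose that $S\subset S'$ with $S'$ Borel and that $\Pi$ is a compactly supported Borel probability measure with $\Pi(S'+x)=0$ for all $x$. Let $\mathcal K$ be compact with $\Pi(\mathcal K)=1$, and choose $g$ with $g+\mathcal K\subset S$. Then $\mathcal K\subset S'-g$, so $\Pi(S'-g)=1$, a contradiction.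
\end{proof}

The lemma needs no measurability of $S$. Two disjoint sets can both satisfy its hypothesis: for $x_0\in E$, the half-spaces $\{f:f(x_0)>0\}$ and $\{f:f(x_0)<0\}$ do, since a compact set is bounded and can be translated by a constant. So a quantity attached to $f$ need not have a prevalent value at all.

\subsection{Results}

A number $d$ is the \emph{prevalent Fourier dimension} of $G_f$ if $\{f\in C(E):\dim_{\mathrm F}G_f=d\}$ is prevalent. We answer the following question of Fraser, Orponen and Sahlsten~\cite{FOS}.

\medskip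
\noindent\emph{Let $E\subset[0,1]$ be an uncountable closed set. What is the prevalent Fourier dimension of $G_f$ for $f\in C(E)$?}
\medskip

For Hausdorff dimension, Bayart and Heurteaux showed that $\dim_{\mathrm H}G_f=\dim_{\mathrm H}E+1$ for the prevalent $f\in C(E)$. This is the largest possible value: an interval of length $\delta$ in a cover of $E$ gives rise to $O(\delta^{-1})$ squares of side $\delta$ in a cover of $G_f$. By analogy with this theorem one would guess that the answer is the largest value allowed by \eqref{eq:upper}, namely $\dim_{\mathrm F}E$. One could as well guess $0$, since \eqref{eq:decay} is a condition on all frequencies and a sparse sequence of bad ones ruins it. When the two guesses differ, neither is right.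

\begin{theorem}\label{thm:answer}
Let $E\subset[0,1]$ be an uncountable closed set. If $\dim_{\mathrm F}E=0$, the prevalent Fourier dimension of $G_f$ exists and equals $0$. If $\dim_{\mathrm F}E>0$, no prevalent value exists: the sets $\{f:\dim_{\mathrm F}G_f=0\}$ and $\{f:\dim_{\mathrm F}G_f=\dim_{\mathrm F}E\}$ are both non-shy, and no set $\{f:\dim_{\mathrm F}G_f=d\}$ is prevalent. Hence a prevalent value exists if and only if $\dim_{\mathrm F}E=0$.
\end{theorem}

By Lemma~\ref{lem:nonshy}, the way to Theorem~\ref{thm:answer} is to translate a given compact family of functions so that all of its graphs have a prescribed Fourier dimension.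

\begin{theorem}\label{thm:translate}
Let $E\subset[0,1]$ be an uncountable closed set, let $\mathcal K\subset C(E)$ be compact, and let $E'\subset E$ be nonempty and closed. There is $g\in C(E)$ with
\[
\dim_{\mathrm F}G_{b+g}=\dim_{\mathrm F}E'\qquad\text{for every }b\in\mathcal K .
\]
In particular, taking for $E'$ a point or $E$ itself:
\begin{enumerate}
\item[(a)] there is $g\in C(E)$ with $\dim_{\mathrm F}G_{b+g}=0$ for every $b\in\mathcal K$;
\item[(b)] there is $g\in C(E)$ with $\dim_{\mathrm F}G_{b+g}=\dim_{\mathrm F}E$ for every $b\in\mathcal K$.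
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:values}
Let $E\subset[0,1]$ be an uncountable closed set and put $\mathcal D(E)=\{\dim_{\mathrm F}E':\emptyset\ne E'\subset E\text{ closed}\}$. For each $d\in\mathcal D(E)$ the set $\{f:\dim_{\mathrm F}G_f=d\}$ is non-shy, and $\{f:\dim_{\mathrm F}G_f\in A\}$ can be prevalent only if $A\supset\mathcal D(E)$.
\end{corollary}

Section~\ref{sec:reduction} reduces these results to two propositions, one that destroys Fourier decay on all graphs of a compact family and one that creates it. They are proved in Sections~\ref{sec:destroy} and~\ref{sec:create}. In both, $g$ is a series of cosines with rapidly growing frequencies; what separates the two is the choice of the phases.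

\section{Reduction to two constructions}\label{sec:reduction}

\subsection{Three tools}

The letter $C$ denotes positive constants that may change from line to line. The projection $(x,y)\mapsto x$ maps $G_f$ homeomorphically onto $E$. So if $\mu$ is a measure on $G_f$ and $\nu$ is its projection to the $x$-axis, then $\mu$ is the image of $\nu$ under $x\mapsto(x,f(x))$, and $\widehat\mu(k,t)=\int e(-kx-tf(x))\,d\nu(x)$.

First, if $\mu$ is a finite measure and $H$ a Schwartz function on $\mathbb R^d$, then Fourier inversion $H(x)=\int\widehat H(\eta)e(\eta\cdot x)\,d\eta$ and Fubini's theorem give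
\begin{equation}\label{eq:conv}
\widehat{H\mu}(\xi)=\int\widehat H(\eta)\,\widehat\mu(\xi-\eta)\,d\eta .
\end{equation}

\begin{lemma}\label{lem:upper}
Let $E\subset[0,1]$ be nonempty and closed and let $f\in C(E)$. Then $\dim_{\mathrm F}G_f\le\dim_{\mathrm F}E$.
\end{lemma}

\begin{proof}
Let $\mu$ be a probability measure on $G_f$ that satisfies \eqref{eq:decay}, and let $\nu$ be its projection. Then $|\widehat\nu(k)|=|\widehat\mu(k,0)|\le C|k|^{-s/2}$, so $s\le\dim_{\mathrm F}E$ if $s\le1$. It remains to exclude $s>1$. In that case $|\widehat\nu(k)|\le\min\{1,C|k|^{-s/2}\}$ is square integrable, so $\nu$ has a density $\rho\in L^2(\mathbb R)$. For fixed $t\neq0$ the function $k\mapsto\widehat\mu(k,t)$ is the Fourier transform of $e(-tf)\rho$, which has the same modulus as $\rho$. By Plancherel's theorem,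
\[
\|\rho\|_2^2=\int|\widehat\mu(k,t)|^2\,dk\le C\int(k^2+t^2)^{-s/2}\,dk=C|t|^{1-s},
\]
which tends to $0$ as $|t|\to\infty$. Hence $\rho=0$, which is impossible.
\end{proof}

The third tool replaces a compact family, up to a small uniform error, by finitely many smooth functions. This is the only way in which compactness of $\mathcal K$ enters the two constructions.

\begin{lemma}\label{lem:net}
Let $E\subset[0,1]$ be nonempty and closed. For $b\in C(E)$ let $\tilde b$ be the extension of $b$ to $[-1,2]$ that is linear on each bounded gap of $E$ and constant to the left of $\min E$ and to the right of $\max E$. Then $b\mapsto\tilde b$ is a linear isometry $C(E)\to C([-1,2])$. If $\mathcal K\subset C(E)$ is compact and $\varepsilon>0$, there is a finite set $\mathcal P$ of polynomials such that each $b\in\mathcal K$ satisfies $\sup_{[-1,2]}|\tilde b-p|\le\varepsilon$ for some $p\in\mathcal P$.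
\end{lemma}

\begin{proof}
Each value $\tilde b(x)$ is a convex combination, with weights independent of $b$, of the values of $b$ at the nearest points of $E$ on either side of $x$. This gives linearity and $\|\tilde b\|_\infty=\|b\|_\infty$. The function $\tilde b$ is continuous on the closure of each gap. If $x_0\in E$ is not the left endpoint of a gap, then points of $E$ accumulate at $x_0$ from the right, so both nearest points tend to $x_0$ as $x\downarrow x_0$, and $\tilde b(x)\to b(x_0)$; the same argument applies from the left. Finally, $\{\tilde b:b\in\mathcal K\}$ is compact, so it is covered by finitely many balls of radius $\varepsilon/2$, and by the Weierstrass theorem each center is within $\varepsilon/2$ of a polynomial.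
\end{proof}

\subsection{The two propositions}

\begin{proposition}[destroying decay]\label{prop:destroy}
Let $E\subset[0,1]$ be nonempty and closed, let $E'\subset E$ be closed (possibly empty), let $\mathcal K\subset C(E)$ be compact, and let $\phi:[0,\infty)\to(0,\infty)$ be nonincreasing with $\phi(r)\to0$ as $r\to\infty$. There is $h\in C(E)$ with $h|_{E'}=0$ and the following property. If $b\in\mathcal K$ and $\mu$ is a Borel probability measure on $G_{b+h}$ with $|\widehat\mu(\xi)|\le C_0\,\phi(|\xi|)$ for some $C_0$ and all $\xi$, then $\mu\big((E\setminus E')\times\mathbb R\big)=0$.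
\end{proposition}

\begin{proposition}[creating decay]\label{prop:create}
Let $E\subset[0,1]$ be closed with $\dim_{\mathrm F}E>0$, and let $\mathcal K\subset C(E)$ be compact. There is $g\in C(E)$ with $\dim_{\mathrm F}G_{b+g}\ge\dim_{\mathrm F}E$ for every $b\in\mathcal K$.
\end{proposition}

To prove Theorem~\ref{thm:translate} we create decay over $E'$ and then destroy it everywhere else; the condition $h|_{E'}=0$ keeps the second step from undoing the first.

\begin{proof}[Proof of Theorem~\ref{thm:translate}]
The set $\{b|_{E'}:b\in\mathcal K\}$ is compact in $C(E')$. There is $g_0\in C(E')$ with $\dim_{\mathrm F}G_{b|_{E'}+g_0}\ge\dim_{\mathrm F}E'$ for all $b\in\mathcal K$: use Proposition~\ref{prop:create} if $\dim_{\mathrm F}E'>0$, and take $g_0=0$ otherwise. Extend $g_0$ to $g_1\in C(E)$ by Lemma~\ref{lem:net}. Let $h$ be given by Proposition~\ref{prop:destroy} for $E'$, the compact set $\mathcal K+g_1$ and $\phi(r)=1/\log(e+r)$, a function that decays more slowly than every power. Put $g=g_1+h$, fix $b\in\mathcal K$ and let $f=b+g$. Then $f|_{E'}=b|_{E'}+g_0$.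

Since $G_f\supset G_{f|_{E'}}$, we have $\dim_{\mathrm F}G_f\ge\dim_{\mathrm F}E'$. Conversely, let $\mu$ be a probability measure on $G_f$ that satisfies \eqref{eq:decay} with $s\in(0,2]$. Then $|\widehat\mu(\xi)|\le\min\{1,C|\xi|^{-s/2}\}\le C_0\,\phi(|\xi|)$, so $\mu\big((E\setminus E')\times\mathbb R\big)=0$ and $\mu$ is supported on $G_{f|_{E'}}$. By Lemma~\ref{lem:upper} applied to $E'$, we get $s\le\dim_{\mathrm F}G_{f|_{E'}}\le\dim_{\mathrm F}E'$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:values}]
For $d\in\mathcal D(E)$, Theorem~\ref{thm:translate} says that $\{f:\dim_{\mathrm F}G_f=d\}$ contains a translate of every compact set, so it is not shy by Lemma~\ref{lem:nonshy}. If $d\in\mathcal D(E)\setminus A$, the complement of $\{f:\dim_{\mathrm F}G_f\in A\}$ contains this set. A subset of a shy set is shy, so the complement is not shy.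
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
If $\dim_{\mathrm F}E=0$, then $\dim_{\mathrm F}G_f=0$ for every $f$ by Lemma~\ref{lem:upper}. If $\dim_{\mathrm F}E>0$, then $0$ and $\dim_{\mathrm F}E$ are two distinct elements of $\mathcal D(E)$. Corollary~\ref{cor:values} shows that both are attained on non-shy sets and, applied to $A=\{d\}$, that no set $\{f:\dim_{\mathrm F}G_f=d\}$ is prevalent.
\end{proof}

\begin{remark}\label{rem:hyp}
That $E$ is uncountable is part of the question but is not used in the proofs; a countable $E$ has $\dim_{\mathrm F}E\le\dim_{\mathrm H}E=0$ and falls into the trivial case. Some restriction on $\mathcal K$ is needed in Theorem~\ref{thm:translate}: if $\mathcal K=C(E)$ and $\dim_{\mathrm F}E>0$, then $g+\mathcal K=C(E)$ contains graphs of both extreme dimensions.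
\end{remark}

\begin{remark}\label{rem:interior}
Suppose that $E$ has nonempty interior, for example $E=[0,1]$. It is a known theorem (Salem; Kahane) that for every $d\in(0,1)$ there is a compact set $F\subset[0,1]$ with $\dim_{\mathrm F}F=\dim_{\mathrm H}F=d$. An affine copy of $F$ lies in $E$ and has the same Fourier dimension, because an affine change of variable only rescales $|\widehat\mu|$; the values $0$ and $1$ are realized by a point and an interval. Hence $\mathcal D(E)=[0,1]$. Every $d\in[0,1]$ is then attained on a non-shy set, and since $\dim_{\mathrm F}G_f\in[0,1]$ for all $f$, the set $\{f:\dim_{\mathrm F}G_f\in A\}$ is prevalent if and only if $A\supset[0,1]$.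
\end{remark}

\section{Destroying decay: pure frequencies}\label{sec:destroy}

We must find one function $h$ that rules out all measures on all graphs $G_{b+h}$. The function $f$ enters $\widehat\mu(k,t)=\int e(-kx-tf(x))\,d\nu(x)$ nonlinearly, but the $t$-derivative at $t=0$ is $-2\pi i\,\widehat{f\nu}(k)$, which is linear in $f$. The next lemma says that $\widehat{f\nu}$ inherits the decay of $\widehat\mu$, even after localization in $x$. Given $\phi$ as in Proposition~\ref{prop:destroy}, put
\[
\Phi(r)=\phi(r/2)+\frac1{1+r},
\]
which is nonincreasing and tends to $0$.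

\begin{lemma}\label{lem:inherit}
Let $f\in C(E)$, let $\mu$ be a probability measure on $G_f$ with $|\widehat\mu(\xi)|\le C_0\,\phi(|\xi|)$, let $\nu$ be its projection, and let $\rho\in C_c^\infty(\mathbb R)$. There is $C$ such that
\[
|\widehat{\rho\nu}(k)|+|\widehat{\rho f\nu}(k)|\le C\,\Phi(|k|),\qquad k\in\mathbb R .
\]
\end{lemma}

\begin{proof}
Let $H$ be a Schwartz function on $\mathbb R^2$ and split the integral in \eqref{eq:conv} at $|\eta|=|\xi|/2$. For $|\eta|\le|\xi|/2$ we have $|\widehat\mu(\xi-\eta)|\le C_0\,\phi(|\xi|/2)$. For the other $\eta$ we use $|\widehat\mu|\le1$ and $\int_{|\eta|>|\xi|/2}|\widehat H|\le C(1+|\xi|)^{-1}$. Thus $|\widehat{H\mu}(\xi)|\le C\Phi(|\xi|)$. Take $\omega\in C_c^\infty(\mathbb R)$ with $\omega(y)=1$ for $|y|\le\|f\|_\infty$. For $H=\rho(x)\omega(y)$ and $H=\rho(x)\,y\,\omega(y)$, the value $\widehat{H\mu}(k,0)$ equals $\widehat{\rho\nu}(k)$ and $\widehat{\rho f\nu}(k)$, respectively.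
\end{proof}

Throughout this section $a_n=2^{-2^n}$ for $n\ge1$. Then $a_{n+1}=a_n^2$, and since $a_{m+1}\le a_m/2$,
\begin{equation}\label{eq:tail}
\sum_{m>n}a_m\le 2a_n^2 .
\end{equation}

\begin{example}\label{ex:lacunary}
Let $N_n=a_n^{-n}=2^{n2^n}$ and $f(x)=\sum_{n\ge1}a_n\cos(2\pi N_nx)$ on any nonempty closed $E\subset[0,1]$. We claim that $\dim_{\mathrm F}G_f=0$. Suppose that a probability measure $\mu$ on $G_f$ satisfies \eqref{eq:decay} with $s\in(0,2]$. Lemma~\ref{lem:inherit} with $\phi(r)=(1+r)^{-s/2}$ and $\rho=1$ on $[0,1]$ gives $|\widehat\nu(k)|+|\widehat{f\nu}(k)|\le C(1+|k|)^{-s/2}$. Now test $f\nu$ at its own frequency $N_n$. From $\cos(2\pi Nx)=\frac12e(Nx)+\frac12e(-Nx)$ and \eqref{eq:tail},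
\[
\Big|\widehat{f\nu}(N_n)-\sum_{m<n}\frac{a_m}2\big(\widehat\nu(N_n-N_m)+\widehat\nu(N_n+N_m)\big)-\frac{a_n}2-\frac{a_n}2\,\widehat\nu(2N_n)\Big|\le 2a_n^2 .
\]
Since $N_m\le N_n/2$ for $m<n$, all Fourier coefficients in this formula are $O(N_n^{-s/2})=O(a_n^{ns/2})$. Hence $a_n/2\le Ca_n^{ns/2}+2a_n^2$, which is false for large $n$.
\end{example}

The mechanism is a resonance: the $n$-th cosine contributes $a_n/2$ times the total mass of $\nu$, whatever $\nu$ is. Earlier terms are harmless because they are smooth at the scale $1/N_n$, and later terms because they are uniformly small. One scale gives no contradiction, as $C$ depends on $\mu$; infinitely many scales do. An unknown $b\in\mathcal K$ can be split in the same way, at stage $n$, into a polynomial from a finite list, which joins the earlier terms, and a remainder of size $a_n^2$, which joins the later ones. The frequency $N_n$ is chosen after the list.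

\begin{proof}[Proof of Proposition~\ref{prop:destroy}]
We may assume $\mathcal K\neq\emptyset$. To make $h$ vanish on $E'$, take $\rho_n\in C^\infty(\mathbb R)$ with $0\le\rho_n\le1$, $\rho_n=0$ on $E'$, and $\rho_n(x)=1$ when $\operatorname{dist}(x,E')\ge2^{-n}$; such a function is obtained by mollifying the indicator of $\{\operatorname{dist}(\cdot,E')\ge2^{-n-1}\}$ at scale $2^{-n-2}$, and $\rho_n\equiv1$ if $E'=\emptyset$. Let $\zeta\in C_c^\infty(\mathbb R)$ equal $1$ on $[0,1]$. By Lemma~\ref{lem:net} there are finite sets $\mathcal P_n$ of polynomials such that every $b\in\mathcal K$ is within $a_n^2$ of some $p\in\mathcal P_n$, uniformly on $E$.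

\emph{Construction.} Given positive integers $N_1,\dots,N_{n-1}$, let
\[
\mathcal Q_n=\Big\{\zeta\cdot\Big(p+\sum_{m<n}a_m\rho_m\cos(2\pi N_m\,\cdot)\Big):p\in\mathcal P_n\Big\},
\]
a finite nonempty subset of $C_c^\infty(\mathbb R)$. Each $\widehat q$ with $q\in\mathcal Q_n$ is integrable and $\Phi\to0$, so we can choose an integer $N_n$ with
\begin{equation}\label{eq:choiceN}
\Phi(N_n/2)\big(1+\|\widehat q\|_1\big)+\int_{|l|>N_n/2}|\widehat q(l)|\,dl\le a_n^2\qquad(q\in\mathcal Q_n).
\end{equation}
Set $h=\sum_na_n\rho_n\cos(2\pi N_n\,\cdot)$. The series converges uniformly, so $h$ is continuous, and $h=0$ on $E'$.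

\emph{Verification.} Let $b\in\mathcal K$, $f=b+h$, and let $\mu$ be as in the statement, with projection $\nu$. Suppose that $\nu(E\setminus E')>0$. By inner regularity some compact subset of $E\setminus E'$ has positive $\nu$-measure, so there is $\rho\in C_c^\infty(\mathbb R\setminus E')$ with $0\le\rho\le1$ and $\int\rho\,d\nu>0$. Write $\nu_\rho=\rho\nu$. Constants may now depend on $\mu$, $\rho$, $f$, but not on $n$. By Lemma~\ref{lem:inherit} and \eqref{eq:choiceN},
\[
I_n:=\int f(x)\,e(-N_nx)\,d\nu_\rho(x)\qquad\text{satisfies}\qquad|I_n|\le C\Phi(N_n)\le Ca_n^2 .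
\]
Pick $p\in\mathcal P_n$ within $a_n^2$ of $b$, and let $q\in\mathcal Q_n$ be the corresponding function. Since $\zeta=1$ on $E$, the function $f-q-a_n\rho_n\cos(2\pi N_n\,\cdot)$ is bounded on $E$ by $a_n^2+\sum_{m>n}a_m\le3a_n^2$. Hence
\[
I_n=\widehat{q\nu_\rho}(N_n)+a_n\int\rho_n(x)\cos(2\pi N_nx)\,e(-N_nx)\,d\nu_\rho(x)+O(a_n^2).
\]
By \eqref{eq:conv} the first term is at most $\int|\widehat q(l)|\,|\widehat{\nu_\rho}(N_n-l)|\,dl$. For $|l|\le N_n/2$ Lemma~\ref{lem:inherit} gives $|\widehat{\nu_\rho}(N_n-l)|\le C\Phi(N_n/2)$, and for the other $l$ we use $|\widehat{\nu_\rho}|\le1$; by \eqref{eq:choiceN} the first term is at most $Ca_n^2$. The support of $\rho$ is compact and disjoint from the closed set $E'$, so $\rho_n=1$ on it for large $n$. Then the second term equals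
\[
\frac{a_n}2\int\rho\,d\nu+\frac{a_n}2\,\widehat{\nu_\rho}(2N_n),\qquad|\widehat{\nu_\rho}(2N_n)|\le C\Phi(2N_n)\le Ca_n^2 .
\]
Altogether $\frac{a_n}2\int\rho\,d\nu\le Ca_n^2$ for all large $n$. Since $a_n\to0$, this forces $\int\rho\,d\nu=0$, a contradiction.
\end{proof}

\section{Creating decay: random phases}\label{sec:create}

Let $\sigma$ be a measure on $E$ with good Fourier decay. We want to lift it to a measure on $G_{b+g}$, although $b$ is merely continuous and known only to lie in $\mathcal K$. The plan is to approach the graph through horizontal strips that get thinner. A measure with a smooth density in $y$ on a strip around a smooth curve decays as well as $\sigma$ does. At each stage we add one oscillation to $g$ and concentrate the measure on a strip four times thinner around the new curve, changing the Fourier transform by a summable amount. The direct lift of $\sigma$ plays no role: the projection of the measure changes at every stage.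

\subsection{One step on the unit interval}\label{sub:model}

Let $\mathbb T=\mathbb R/\mathbb Z$. Fix $\psi\in C_c^\infty(\mathbb R)$ with $\psi\ge0$, $\operatorname{supp}\psi\subset[-1,1]$ and $\int\psi=1$. For $|v|<\frac74$ and $\theta\in\mathbb T$ define
\begin{equation}\label{eq:P}
P(v,\theta)=\frac{\psi\big(4(v-2\cos2\pi\theta)\big)}{q(v)},\qquad q(v)=\int_0^1\psi\big(4(v-2\cos2\pi\theta)\big)\,d\theta .
\end{equation}
The denominator is positive. Indeed, take $v_0\in(-1,1)$ with $\psi(v_0)>0$; then $|v-v_0/4|<2$, so $v-v_0/4=2\cos2\pi\theta_0$ for some $\theta_0$, and the integrand is positive near $\theta_0$. Thus $P\ge0$ is smooth on $(-\frac74,\frac74)\times\mathbb T$, and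
\begin{equation}\label{eq:Pprops}
\int_0^1P(v,\theta)\,d\theta=1,\qquad P(v,\theta)=0\ \text{ unless }\ |v-2\cos2\pi\theta|\le\tfrac14 .
\end{equation}
For each height $v$, the function $P(v,\cdot)$ is a probability density on those phases $\theta$ at which the curve $2\cos2\pi\theta$ passes within $\frac14$ of $v$.

Let $\mu_0=\psi(y)\,dx\,dy$ on $[0,1]\times\mathbb R$, a measure on the strip $|y|\le1$. Given a phase function $\Theta:[0,1]\to\mathbb T$, let $\mu_1=\psi(y)P(y,\Theta(x))\,dx\,dy$. By the second property in \eqref{eq:Pprops}, $\mu_1$ lives on the thin strip $|y-2\cos2\pi\Theta(x)|\le\frac14$; see Figure~\ref{fig:strip}. The amplitude $2$ exceeds the half-width $1$ of the old strip because the curve must visit every height that carries mass. By the first property in \eqref{eq:Pprops}, $\mu_1$ equals $\mu_0$ on average over the phase. The error is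
\[
D(k,t)=\widehat{\mu_1}(k,t)-\widehat{\mu_0}(k,t)=\int_0^1e(-kx)\,Q_t(\Theta(x))\,dx,
\]
where $Q_t(\theta)=\int e(-ty)\psi(y)[P(y,\theta)-1]\,dy$. Here $\int_0^1Q_t\,d\theta=0$, and $|Q_t|\le C(1+|t|)^{-1}$ by one integration by parts in $y$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=0.8]
\fill[gray!20] (0,-1) rectangle (9,1);
\begin{scope}
\clip (0,-1) rectangle (9,1);
\fill[gray!80] plot[domain=0:9,samples=200] (\x,{2*cos(110*\x+70*sin(130*\x))+0.25}) -- plot[domain=9:0,samples=200] (\x,{2*cos(110*\x+70*sin(130*\x))-0.25}) -- cycle;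
\end{scope}
\draw[thin] plot[domain=0:9,samples=200] (\x,{2*cos(110*\x+70*sin(130*\x))+0.25});
\draw[thin] plot[domain=0:9,samples=200] (\x,{2*cos(110*\x+70*sin(130*\x))-0.25});
\draw[thick] plot[domain=0:9,samples=200] (\x,{2*cos(110*\x+70*sin(130*\x))});
\node[left] at (0,1) {$1$};
\node[left] at (0,-1) {$-1$};
\node[left] at (0,2) {$2$};
\node[left] at (0,-2) {$-2$};
\end{tikzpicture}
\caption{One step of the construction (schematic). The old measure lives on the strip $|y|\le1$ (light gray). The curve $y=2\cos2\pi\Theta(x)$ crosses this strip at irregular places. The new measure lives where the old strip meets the strip of vertical half-width $\frac14$ around the curve (dark gray).}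
\label{fig:strip}
\end{figure}

\emph{The pure phase fails.} For $\Theta(x)=Nx$ and $m\in\mathbb Z$ we get $D(mN,t)=\int_0^1Q_t(\theta)e(-m\theta)\,d\theta$, which does not depend on $N$. It is nonzero for some $m\ne0$ and some $t$: otherwise $Q_t\equiv0$ for all $t$, hence $\psi(y)[P(y,\theta)-1]\equiv0$, whereas $P(y,0)=0$ for $|y|\le1$. So the error is not made small by taking $N$ large; it is only moved to higher frequencies. In view of Section~\ref{sec:destroy} this was to be expected.

\emph{Independent phases succeed.} Let $I_j=[j/N,(j+1)/N)$ for $0\le j<N$ and let $\Theta=u_j$ on $I_j$, where the $u_j$ are independent and uniform on $\mathbb T$. Then $D(k,t)=\sum_jQ_t(u_j)\int_{I_j}e(-kx)\,dx$ is a sum of independent terms of mean zero, so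
\[
\mathbb E|D(k,t)|^2\le\frac{C}{(1+|t|)^2}\,N\min\{N^{-1},|k|^{-1}\}^2\le\frac{C}{(1+|t|)^2(N+|k|)}\le\frac{C}{N+|\xi|}.
\]
The typical size $(N+|\xi|)^{-1/2}$ is the rate that corresponds to Fourier dimension $1$. Moreover, for any $\gamma<1$ it is at most $N^{-(1-\gamma)/2}(1+|\xi|)^{-\gamma/2}$: giving up a little in the exponent makes the constant as small as we like.

Four things remain to be done. The phase must be smooth, so that $g$ is continuous and the step can be repeated. Lebesgue measure must be replaced by $\sigma$. The bound must hold for all $\xi$ at once. These are the subject of Section~\ref{sub:phases}. Finally, one choice of phases must serve all $b\in\mathcal K$; this is Section~\ref{sub:iteration}.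

\subsection{The random phase estimate}\label{sub:phases}

Fix $\tau\in C^\infty(\mathbb R)$ with $0\le\tau\le1$, $\tau=0$ on $(-\infty,\frac13]$ and $\tau=1$ on $[\frac23,\infty)$. For $u=(u_j)_{j\in\mathbb Z}\in[0,1)^{\mathbb Z}$ let $v_j\in[-\frac12,\frac12)$ be defined by $v_j\equiv u_{j+1}-u_j\pmod1$, and put
\[
\theta_u(x)=u_j+\tau(x-j)\,v_j\ \bmod 1\qquad\text{for }x\in[j,j+1).
\]
This function interpolates the values $u_j$ along the circle and has three properties.
\begin{enumerate}
\item[(P1)] \emph{Smoothness.} Near an integer $j$ the map $\theta_u:\mathbb R\to\mathbb T$ is constant, equal to $u_j$, because $u_{j-1}+v_{j-1}\equiv u_j$. So $\theta_u$ is $C^\infty$, and $|\theta_u^{(i)}|\le\frac12\|\tau^{(i)}\|_\infty$ for $i\ge1$, uniformly in $u$.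
\item[(P2)] \emph{Locality.} On $(j-1,j+1)$ the map $\theta_u$ depends only on $u_{j-1},u_j,u_{j+1}$.
\item[(P3)] \emph{Uniformity.} If the $u_j$ are independent and uniform, then $\theta_u(x)$ is uniform on $\mathbb T$ for each fixed $x$. Indeed, $(u_j,u_{j+1})\mapsto(u_j,u_{j+1}-u_j)$ preserves Haar measure on $\mathbb T^2$, so $v_j$ is independent of $u_j$, and a uniform variable on $\mathbb T$ shifted by an independent one is uniform.
\end{enumerate}
Property (P3) is the reason for interpolating phases rather than values: the mean-zero property of the model survives at every point $x$.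

In the model we used $\sum_j|\int_{I_j}e(-kx)\,dx|^2\le C(N+|k|)^{-1}$. The substitute for a measure $\sigma$ uses smooth blocks, whose Fourier transforms decay rapidly.

\begin{lemma}\label{lem:square}
Let $0<s<1$ and let $\sigma$ be a probability measure on $\mathbb R$ with $|\widehat\sigma(\kappa)|\le C_0(1+|\kappa|)^{-s/2}$. Let $\tilde\chi\in C_c^\infty(\mathbb R)$ and $A_j(\kappa)=\int\tilde\chi(Nx-j)\,e(-\kappa x)\,d\sigma(x)$. Then
\[
\sum_{j\in\mathbb Z}|A_j(\kappa)|^2\le C(N+|\kappa|)^{-s}\qquad(N\ge1,\ \kappa\in\mathbb R),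
\]
where $C$ depends only on $s$, $C_0$, $\tilde\chi$.
\end{lemma}

\begin{proof}
Fourier inversion for $\tilde\chi$ gives $A_j(\kappa)=\int_{\mathbb R}e(-j\eta)H(\eta)\,d\eta$ with $H(\eta)=\widehat{\tilde\chi}(\eta)\,\widehat\sigma(\kappa-N\eta)$. So $A_j(\kappa)$ is the $j$-th Fourier coefficient of the bounded $1$-periodic function $\sum_mH(\cdot+m)$. By the Cauchy--Schwarz inequality and $1+|m|\le2(1+|\eta+m|)$ for $\eta\in[0,1)$,
\[
\Big|\sum_mH(\eta+m)\Big|^2\le\Big(\sum_m(1+|m|)^{-2}\Big)\sum_m4\,(1+|\eta+m|)^2|H(\eta+m)|^2 .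
\]
Parseval's identity and the bound $|\widehat{\tilde\chi}(\eta)|\le C(1+|\eta|)^{-2}$ then give, with $c=\kappa/N$,
\[
\sum_j|A_j(\kappa)|^2\le C\int_{\mathbb R}\frac{(1+|\kappa-N\eta|)^{-s}}{(1+|\eta|)^{2}}\,d\eta\le CN^{-s}\int_{\mathbb R}\frac{|c-\eta|^{-s}}{(1+|\eta|)^2}\,d\eta .
\]
Let $R=(1+|c|)/2$. On $|\eta-c|\le R$ we have $1+|\eta|\ge R$, and since $s<1$ this part of the last integral is at most $R^{-2}\cdot2R^{1-s}/(1-s)\le CR^{-s}$. On $|\eta-c|>R$ it is at most $R^{-s}\int(1+|\eta|)^{-2}\,d\eta$. The total is $CN^{-s}(1+|c|)^{-s}=C(N+|\kappa|)^{-s}$.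
\end{proof}

We also recall Hoeffding's inequality: if $X_1,\dots,X_J$ are independent real random variables with $\mathbb EX_j=0$ and $|X_j|\le\beta_j$ for constants $\beta_j$ with $\sum_j\beta_j^2\le V$, then $\mathbb P(|\sum_jX_j|\ge\lambda)\le2\exp(-\lambda^2/(2V))$ for $\lambda>0$.

\begin{lemma}\label{lem:random}
Let $s$ and $\sigma$ be as in Lemma~\ref{lem:square}, with $\sigma$ supported on $[0,1]$. Let $W\in C_c^\infty(\mathbb R^2\times\mathbb T)$ satisfy $\int_0^1W(x,y,\theta)\,d\theta=0$ for all $(x,y)$. For an integer $N\ge2$ and $u\in[0,1)^{\mathbb Z}$ put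
\[
D(k,t)=\iint e(-kx-ty)\,W\big(x,y,\theta_u(Nx)\big)\,dy\,d\sigma(x).
\]
There is $C$, independent of $N$, such that for $u$ with independent uniform coordinates the following holds with probability at least $1-CN^{-5}$:
\begin{equation}\label{eq:random}
|D(\xi)|\le C\,(N+|\xi|)^{-s/2}\big(\log(N+|\xi|)\big)^{1/2}\qquad\text{for all }\xi\in\mathbb R^2 .
\end{equation}
\end{lemma}

\begin{proof}
Constants do not depend on $N$, $u$, $\xi=(k,t)$ or $j$. Put $Q_t(x,\theta)=\int e(-ty)W(x,y,\theta)\,dy$, so that $D(k,t)=\int e(-kx)Q_t(x,\theta_u(Nx))\,d\sigma(x)$ and $\int_0^1Q_t(x,\theta)\,d\theta=0$. For a partial derivative $\partial^\alpha$ in $(x,\theta)$ and $t\neq 0$,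
\[
\partial^\alpha Q_t=\int e(-ty)\,\partial^\alpha W\,dy=\frac1{2\pi it}\int e(-ty)\,\partial_y\partial^\alpha W\,dy ,
\]
so all derivatives of $Q_t$ of order at most $2$ are bounded by $C(1+|t|)^{-1}$.

\emph{Step 1: blocks.} Let $\chi\in C_c^\infty((-1,1))$ satisfy $\chi\ge0$ and $\sum_{j\in\mathbb Z}\chi(\cdot-j)=1$ (divide a bump that is positive on $[-\frac12,\frac12]$ by the sum of its integer translates). For $x\in[0,1]$ only $j=0,\dots,N$ contribute to $\sum_j\chi(Nx-j)$, so $D=\sum_{j=0}^ND_j$ with
\[
D_j=\int G_j(Nx-j)\,e(-kx)\,d\sigma(x),\qquad G_j(z)=\chi(z)\,Q_t\Big(\frac{j+z}N,\theta_u(j+z)\Big).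
\]
By (P2), $D_j$ depends only on $u_{j-1},u_j,u_{j+1}$. By Fubini's theorem and (P3), $\mathbb ED_j=\int\chi(Nx-j)e(-kx)\int_0^1Q_t(x,\theta)\,d\theta\,d\sigma(x)=0$.

\emph{Step 2: a deterministic bound for each block.} Hoeffding's inequality requires bounds $|D_j|\le\beta_j$ that hold for every $u$. Taking absolute values inside the integral loses all decay in $k$. Instead we use that $G_j$ is smooth at unit scale, uniformly in $u$, and expand it in exponentials; the randomness goes into the coefficients. By the chain rule, (P1) and $1/N\le1$, the derivatives of $G_j$ of order at most $2$ are bounded by $C(1+|t|)^{-1}$, and $G_j$ is supported in $(-1,1)$. Two integrations by parts give $|\widehat{G_j}(\eta)|\le C(1+|t|)^{-1}(1+|\eta|)^{-2}$. Fix $\tilde\chi\in C_c^\infty(\mathbb R)$ with $\tilde\chi=1$ on $[-1,1]$, and let $A_j$ be as in Lemma~\ref{lem:square}. From $G_j(z)=\tilde\chi(z)\int\widehat{G_j}(\eta)e(\eta z)\,d\eta$ we obtain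
\[
D_j=\int\widehat{G_j}(\eta)\,e(-j\eta)\,A_j(k-N\eta)\,d\eta ,
\]
and the Cauchy--Schwarz inequality for the finite measure $(1+|\eta|)^{-2}d\eta$ gives
\[
|D_j|^2\le\beta_j^2:=\frac{C}{(1+|t|)^{2}}\int\frac{|A_j(k-N\eta)|^2}{(1+|\eta|)^{2}}\,d\eta .
\]
The numbers $\beta_j$ do not depend on $u$. Since $N+|k|\le N+|k-N\eta|+N|\eta|\le(1+|\eta|)(N+|k-N\eta|)$, Lemma~\ref{lem:square} yields
\[
\sum_j\beta_j^2\le\frac{C(N+|k|)^{-s}}{(1+|t|)^{2}}\int(1+|\eta|)^{s-2}\,d\eta\le C_*(N+|\xi|)^{-s};
\]
the integral converges because $s<1$, and the last step uses $(1+|t|)(N+|k|)\ge N+|\xi|$.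

\emph{Step 3: a fixed frequency.} For $j$ in one residue class modulo $3$ the index sets $\{j-1,j,j+1\}$ are disjoint, so the $D_j$ are independent. Splitting into three classes and into real and imaginary parts writes $D(\xi)$ in terms of six real sums, one of which has modulus at least $\lambda$ if $|D(\xi)|\ge6\lambda$. With
\[
\lambda(\xi)=\big(20\,C_*\log(N+|\xi|)\big)^{1/2}(N+|\xi|)^{-s/2},
\]
Hoeffding's inequality gives
\[
\mathbb P\big(|D(\xi)|\ge6\lambda(\xi)\big)\le12\exp\Big(-\frac{\lambda(\xi)^2}{2C_*(N+|\xi|)^{-s}}\Big)=12\,(N+|\xi|)^{-10}.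
\]

\emph{Step 4: all frequencies.} We use a net whose mesh near $\xi$ is about $(N+|\xi|)^{-1}$. For integers $M\ge N$ let $\Lambda_M$ be the set of $\xi'\in M^{-1}\mathbb Z^2$ with $|\xi'|\le M$ and $N+|\xi'|\ge M/2$. It has at most $(2M^2+1)^2\le9M^4$ points, so
\[
\mathbb P\Big(|D(\xi')|\ge6\lambda(\xi')\text{ for some }\xi'\in\bigcup_{M\ge N}\Lambda_M\Big)\le\sum_{M\ge N}108\,M^4\Big(\frac M2\Big)^{-10}\le CN^{-5}.
\]
Fix $u$ outside this event. Given $\xi$, let $M=\lfloor N+|\xi|\rfloor\ge N\ge2$, and round the coordinates of $\xi$ toward $0$ to obtain $\xi'\in M^{-1}\mathbb Z^2$. Then $|\xi'|\le|\xi|\le M$ and $|\xi-\xi'|\le\sqrt2/M\le\min\{1,2\sqrt2/(N+|\xi|)\}$. Hence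
\[
N+|\xi|\ \ge\ N+|\xi'|\ \ge\ N+|\xi|-1\ \ge\ \tfrac12(N+|\xi|)\ \ge\ \tfrac12M ,
\]
so $\xi'\in\Lambda_M$ and $\lambda(\xi')\le2^{s/2}\lambda(\xi)$. Finally, $D$ is the Fourier transform of the density $W(x,y,\theta_u(Nx))$ with respect to $dy\,d\sigma(x)$, and this density is bounded and has bounded support, uniformly in $N$ and $u$. So $D$ is Lipschitz with a uniform constant, and $|D(\xi)-D(\xi')|\le C(N+|\xi|)^{-1}\le C\lambda(\xi)$. This proves \eqref{eq:random}.
\end{proof}

The constants in Lemma~\ref{lem:random} depend on $W$ in an uncontrolled way. This costs nothing, since in the application $W$ is fixed before $N$ is chosen.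

\subsection{The iteration}\label{sub:iteration}

We now construct $g$. Let $s_0=\dim_{\mathrm F}E\in(0,1]$ and assume $\mathcal K\ne\emptyset$. Two kinds of data have to be handled by a single sequence of phases.

\emph{Measures.} The supremum $s_0$ in the definition need not be attained by one measure, so we work with a sequence. Choose $0<\gamma_l<s_l<s_0$ with $\gamma_l\to s_0$ ($l\ge1$); in particular $s_l<1$, as Lemma~\ref{lem:random} requires. Choose probability measures $\sigma_l$ on $E$ with $|\widehat{\sigma_l}(\kappa)|\le C_l(1+|\kappa|)^{-s_l/2}$; they exist by the definition of $s_0$ and the bound $|\widehat{\sigma_l}|\le1$. The measure $\sigma_l$ enters the construction at stage $l$.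

\emph{Functions.} For $n\ge1$ put $a_n=4^{-n}$ and $\varepsilon_n=a_{n+1}/8$. At stage $n$ the strip has half-width $a_{n+1}$, so $b$ need only be known to the accuracy $\varepsilon_n$. By Lemma~\ref{lem:net} there are finite sets $\mathcal P_n$ of polynomials such that each $\tilde b$, $b\in\mathcal K$, is within $\varepsilon_n$ of some $p\in\mathcal P_n$ on $[-1,2]$. A \emph{chain starting at $l$} is a finite or infinite sequence $\mathbf p=(p_l,p_{l+1},\dots)$ with $p_i\in\mathcal P_i$ and
\[
\sup_{[-1,2]}|p_i-p_{i+1}|\le\varepsilon_i+\varepsilon_{i+1}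
\]
for consecutive indices. The approximations of a fixed $b$ form a chain. We require closeness on $[-1,2]$ and not only on $E$ because the densities below must be smooth on a neighborhood of $[0,1]\times\mathbb R$.

For $n\ge2$ we shall choose integers $N_n\ge2$ and sequences $u^{(n)}\in[0,1)^{\mathbb Z}$. Put
\[
\Theta_n(x)=\theta_{u^{(n)}}(N_nx),\qquad g_n=2a_n\cos(2\pi\Theta_n),\qquad S_n=\sum_{m=2}^ng_m,\qquad g=\sum_{m\ge2}g_m ,
\]
with $S_1=0$. Each $g_n$ is smooth by (P1) and $|g_n|\le2a_n$, so $g$ is continuous. For a chain $\mathbf p$ starting at $l$ define the curves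
\[
f_i=p_i+S_i,\qquad c_i=p_{i+1}+S_i,\qquad\text{so that}\quad f_{i+1}=c_i+g_{i+1},
\]
and the densities, on $(-1,2)\times\mathbb R$,
\[
w_l(x,y)=\frac1{a_{l+1}}\,\psi\Big(\frac{y-f_l(x)}{a_{l+1}}\Big),\qquad w_{i+1}(x,y)=w_i(x,y)\,P\Big(\frac{y-c_i(x)}{a_{i+1}},\Theta_{i+1}(x)\Big),
\]
where the product is $0$ wherever $w_i=0$. This is the step of Section~\ref{sub:model} scaled by $a_{i+1}$, with one change: the old strip is centered at $f_i$, and the new oscillation is centered at $c_i$, where the polynomial has been updated. Note that $f_i$ and $w_i$ depend only on $p_l,\dots,p_i$ and $\Theta_2,\dots,\Theta_i$. Fix $\zeta\in C_c^\infty((-1,2))$ with $\zeta=1$ on $[0,1]$.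

\begin{lemma}\label{lem:weights}
For every chain and every $i\ge l$, the function $w_i\ge0$ is well defined and smooth on $(-1,2)\times\mathbb R$, and it vanishes unless $|y-f_i(x)|\le a_{i+1}$. Moreover
\[
W_i(x,y,\theta)=\zeta(x)\,w_i(x,y)\Big[P\Big(\frac{y-c_i(x)}{a_{i+1}},\theta\Big)-1\Big],
\]
extended by $0$, belongs to $C_c^\infty(\mathbb R^2\times\mathbb T)$ and has $\int_0^1W_i\,d\theta=0$.
\end{lemma}

\begin{proof}
The claims on $w_l$ hold by definition. Suppose they hold for $w_i$. Where $|y-f_i(x)|\le a_{i+1}$,
\[
|y-c_i(x)|\le a_{i+1}+\varepsilon_i+\varepsilon_{i+1}=\big(1+\tfrac18+\tfrac1{32}\big)a_{i+1}<\tfrac74a_{i+1}.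
\]
So the open sets $\{|y-c_i(x)|<\frac74a_{i+1}\}$ and $\{|y-f_i(x)|>a_{i+1}\}$ cover $(-1,2)\times\mathbb R$. The function $(x,y,\theta)\mapsto w_i(x,y)P((y-c_i(x))/a_{i+1},\theta)$ is smooth over the first set and zero over the second, hence smooth on $(-1,2)\times\mathbb R\times\mathbb T$. This gives the smoothness of $W_i$ and, on substituting $\theta=\Theta_{i+1}(x)$, of $w_{i+1}$. The support of $W_i$ is compact because $f_i$ is bounded on $\operatorname{supp}\zeta$, and the mean is zero by \eqref{eq:Pprops}. If $w_{i+1}(x,y)\ne0$, then \eqref{eq:Pprops} gives $|y-c_i(x)-g_{i+1}(x)|\le a_{i+1}/4$, that is, $|y-f_{i+1}(x)|\le a_{i+2}$.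
\end{proof}

The margin between $1$ and $\frac74$ in the domain of $P$ is what absorbs the update of the polynomial, and with it our ignorance of $b$.

For a chain starting at $l$ and $n\ge l$ let $\mu_n$ be the positive measure $w_n(x,y)\,dy\,d\sigma_l(x)$ on $E\times\mathbb R$.

\begin{lemma}\label{lem:step}
The parameters $N_n,u^{(n)}$ ($n\ge2$) can be chosen so that for all $n\ge l\ge1$ and all chains $(p_l,\dots,p_{n+1})$,
\begin{equation}\label{eq:step}
|\widehat{\mu_{n+1}}(\xi)-\widehat{\mu_n}(\xi)|\le2^{-n-2}(1+|\xi|)^{-\gamma_l/2},\qquad\xi\in\mathbb R^2 .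
\end{equation}
\end{lemma}

\begin{proof}
Let $n\ge1$ and suppose that the parameters with index at most $n$ are chosen. There are finitely many pairs consisting of an $l\le n$ and a chain $(p_l,\dots,p_{n+1})$. For each of them $W_n$ is already determined, and since $\zeta=1$ on $E$, the difference $\widehat{\mu_{n+1}}-\widehat{\mu_n}$ is the function $D$ of Lemma~\ref{lem:random} for $\sigma=\sigma_l$, $s=s_l$, $W=W_n$, $N=N_{n+1}$, $u=u^{(n+1)}$. As $\gamma_l<s_l$, we have $CR^{-s_l/2}(\log R)^{1/2}\le2^{-n-2}R^{-\gamma_l/2}$ for all large $R$. So for large $N$ the right side of \eqref{eq:random} is at most $2^{-n-2}(N+|\xi|)^{-\gamma_l/2}\le2^{-n-2}(1+|\xi|)^{-\gamma_l/2}$ for all $\xi$. The number of pairs does not depend on $N$, so for large $N$ the union of the exceptional events has probability less than $1$. Fix such an $N$ and a $u$ outside the union.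
\end{proof}

The function $g$ so obtained depends on $E$, $\mathcal K$ and the fixed choices, but not on an individual $b\in\mathcal K$ or an individual $l$.

\subsection{Passing to the limit}

\begin{proof}[Proof of Proposition~\ref{prop:create}]
Let $b\in\mathcal K$, $f=b+g|_E$ and $l\ge1$. For $i\ge l$ choose $p_i\in\mathcal P_i$ within $\varepsilon_i$ of $\tilde b$ on $[-1,2]$. By the triangle inequality $(p_i)_{i\ge l}$ is a chain; let $\mu_n$, $n\ge l$, be its measures.

\emph{The first measure.} Since $\int w_l(x,y)\,dy=1$, $\mu_l$ is a probability measure. Integrating in $y$ gives $\widehat{\mu_l}(k,t)=\widehat{V_t\sigma_l}(k)$ with $V_t(x)=\zeta(x)\,e(-tf_l(x))\,\widehat\psi(a_{l+1}t)$. The function $f_l$ is smooth and $\widehat\psi$ is Schwartz, so the derivatives of $V_t$ of order at most $2$ are bounded by $C(1+|t|)^2|\widehat\psi(a_{l+1}t)|\le C(1+|t|)^{-1}$, and therefore $|\widehat{V_t}(\kappa)|\le C(1+|t|)^{-1}(1+|\kappa|)^{-2}$. By \eqref{eq:conv} and $1+|k|\le(1+|\kappa|)(1+|k-\kappa|)$,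
\[
|\widehat{\mu_l}(k,t)|\le\frac C{1+|t|}\int\frac{(1+|k-\kappa|)^{-s_l/2}}{(1+|\kappa|)^2}\,d\kappa\le\frac{C(1+|k|)^{-s_l/2}}{1+|t|}\le C(1+|\xi|)^{-s_l/2}.
\]

\emph{Uniform bounds.} Summing \eqref{eq:step} and using $\gamma_l<s_l$, we get $|\widehat{\mu_n}(\xi)|\le C'(1+|\xi|)^{-\gamma_l/2}$ for all $n\ge l$, with $C'$ independent of $n$. At $\xi=0$, \eqref{eq:step} shows that the mass of $\mu_n$ differs from $1$ by at most $\sum_{n\ge1}2^{-n-2}=\frac14$.

\emph{Supports.} On $E$ we have $|f-f_n|\le\varepsilon_n+\sum_{m>n}2a_m$. By Lemma~\ref{lem:weights}, $\mu_n$ is supported on the compact set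
\[
T_n=\{(x,y):x\in E,\ |y-f(x)|\le\eta_n\},\qquad\eta_n=a_{n+1}+\varepsilon_n+\sum_{m>n}2a_m .
\]
Since $\eta_n$ decreases to $0$, the sets $T_n$ decrease to $G_f$.

\emph{The limit.} Positive measures of bounded mass on the compact set $T_l$ have a subsequence that converges weakly, that is, against all continuous functions, to a positive measure $\mu$. Testing with $1$ shows that $\mu$ has mass at least $\frac34$. Testing with nonnegative continuous functions that vanish on $T_n$ shows that $\mu$ is supported on $T_n$ for every $n$, hence on $G_f$. Testing with $e(-kx-ty)$ gives $|\widehat\mu(\xi)|\le C'(1+|\xi|)^{-\gamma_l/2}$. After normalizing $\mu$ we obtain $\dim_{\mathrm F}G_f\ge\gamma_l$. Since $l$ is arbitrary and $\gamma_l\to s_0$, we conclude that $\dim_{\mathrm F}G_f\ge s_0$.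
\end{proof}

\begin{thebibliography}{9}

\bibitem{FOS}
Jonathan M. Fraser, Tuomas Orponen, Tuomas Sahlsten,
\emph{On Fourier analytic properties of graphs},
arXiv:1211.4803 (2012).

\end{thebibliography}
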